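# The first higher isotropy index against the quasilinear part in characteristic 2

## 1. The case $r\le 2^u$, and what is lost beyond it

All fields have characteristic $2$, and $v_2$ is the $2$-adic valuation. Write $[a,b]=ax^2+xy+by^2$ and $\langle c_1,\dots,c_s\rangle=c_1x_1^2+\dots+c_sx_s^2$. Let $\varphi$ be an anisotropic quadratic form of dimension at least $2$ over $F$.

**Definition (type).** We have $\varphi\simeq[a_1,b_1]\perp\dots\perp[a_r,b_r]\perp\langle c_1,\dots,c_s\rangle$, where $(r,s)$ depends only on $\varphi$ and is called the type of $\varphi$. So $\dim\varphi=2r+s$, and $s$ is the dimension of the radical $\mathrm{rad}$ of the polar form $\mathfrak b$. The restriction of $\varphi$ to $\mathrm{rad}$ is the quasilinear part $\varphi_{ql}\simeq\langle c_1,\dots,c_s\rangle$.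

For example, $ax^2+xy+by^2+cz^2$ has polar form $xy'+yx'$ and radical the $z$-axis. Its type is $(1,1)$.

**Definition (indices).** Over a field $K$ write $\psi\simeq i_W\times\mathbb H\perp i_d\times\langle0\rangle\perp\psi_{\mathrm{an}}$ with $\mathbb H$ the hyperbolic plane and $\psi_{\mathrm{an}}$ anisotropic. Here $i_W$ and $i_d$ are the Witt and defect indices, and $i_W+i_d$ is the isotropy index.

For example, if $d$ is not a square in $F$, then $x^2+dy^2$ is anisotropic over $F$. Over $F(\sqrt d)$ it is $(x+\sqrt d\,y)^2$, so there $i_W=0$ and $i_d=1$.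

The quasilinear part of $\psi$ is $i_d\times\langle 0\rangle\perp(\psi_{\mathrm{an}})_{ql}$, so $i_d=0$ exactly when $\psi_{ql}$ is anisotropic. In that case every totally isotropic subspace $W$ satisfies $W\cap\mathrm{rad}=0$ and splits off $\dim W$ hyperbolic planes. So $i_W$ is then the largest dimension of a totally isotropic subspace.

**Definition (first higher isotropy index).** Assume $r\ge1$, so that the projective quadric $X:\varphi=0$ is generically smooth. Then $\mathfrak i_1(\varphi)$ is the isotropy index of $\varphi$ over $F(\varphi)=F(X)$, and $\mathrm{Izhdim}(\varphi)=\dim\varphi-\mathfrak i_1(\varphi)$.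

For example, if $\varphi=[a,b]$ is anisotropic, then it becomes $\mathbb H$ over $F(X)$. So $\mathfrak i_1=1$ and $\mathrm{Izhdim}=1$.

We use the following known result as a black box.

**(HT)** (Karpenko; Hoffmann–Totaro conjecture.) $\mathfrak i_1(\varphi)$ is at most the largest power of $2$ dividing $\mathrm{Izhdim}(\varphi)$.

Can the type of $\varphi$ say more than this? A conjecture in Stephen Scully, Guangzhao Zhu, "Rationality of cycles modulo 2 on products of generically smooth quadrics in characteristic 2", arXiv:2510.22502 (2025), predicts that it can, and we prove it.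

**Theorem 1.** Let $\varphi$ be anisotropic of type $(r,s)$ with $r\ge1$, $i=\mathfrak i_1(\varphi)$, $u=v_2(\mathrm{Izhdim}\,\varphi)$, and $r=x2^u+t$ with $1\le t\le2^u$. If $s<2^u+i$, then $r-x2^u\le2^u-s$. Equivalently $t\ge i$, equivalently $s\le2^u-i$.

Two preparations show what this means. The first says that over the fields we use, isotropy never comes from the radical.

**Lemma 2.** An anisotropic form $\langle c_1,\dots,c_s\rangle$ over $F$ stays anisotropic over every separable (not necessarily algebraic) extension $E/F$.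

*Proof.* Since $\sum c_jx_j^2=(\sum\sqrt{c_j}\,x_j)^2$, anisotropy over $F$ means that the elements $\sqrt{c_j}\in F^{1/2}$ are linearly independent over $F$. By Mac Lane's criterion $E$ and $F^{1/2}$ are linearly disjoint over $F$, so these elements stay independent over $E$. $\square$

A product of two linear forms in at least two variables has a nontrivial zero. So the polynomial $\varphi$ is irreducible and $X$ is integral. As $X$ is generically smooth, $F(X)/F$ is separable, and by Lemma 2 the defect index of $\varphi_{F(X)}$ is $0$. Hence $i=\mathfrak i_1$ is a Witt index, and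
$$1\le i\le r .$$

**Lemma 3.** Put $N=\mathrm{Izhdim}(\varphi)=2r+s-i>0$ and $Q=2^u$. If $s<Q+i$, then
$$2t+s=Q+i,\qquad N=(2x+1)Q, \tag{1}$$
and the three conclusions $t\le Q-s$, $t\ge i$, $s\le Q-i$ are equivalent. For (1) only $1\le i\le Q$, $s\ge0$, $1\le t\le Q$ and $v_2(N)=u$ are used.

*Proof.* We have $2t+s-i=N-2xQ=kQ$ with $k$ odd. By (HT), $i\le Q$. So $2t+s-i\ge2-Q>-Q$, which gives $k\ge1$. From $s<Q+i$ we get $2t+s-i<3Q$, hence $k=1$. Substituting $s=Q+i-2t$, the condition $t\le Q-s$ reads $t\le2t-i$, and $s\le Q-i$ reads $2t\ge2i$. Both say $t\ge i$. $\square$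

**Proposition 4 (easy case).** Theorem 1 holds if $r\le2^u$.

*Proof.* Then $x=0$ and $t=r$, so $t=r\ge i$. Apply Lemma 3. $\square$

It is just as easy if $i=1$, because $t\ge1$, and if $s\le1$: were $t\le i-1$, then $s=Q+i-2t\ge Q-i+2\ge2$ by (1) and (HT).

In general $t$ is only the remainder of $r$ modulo $2^u$ (taken in $[1,2^u]$), and $i\le r$ says nothing about $i\le t$. The theorem claims that $\mathfrak i_1$ cannot exceed this remainder. A failure needs $i\ge2$, $Q\ge i$, $t<i$ and $x\ge1$. The smallest choice is $Q=i=2$, $t=x=1$, and then (1) gives $s=2$ and $r=3$. So the first real question is whether an anisotropic form of type $(3,2)$, of dimension $8$, can have $\mathfrak i_1=2$.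

**Standing hypothesis until the end of Section 10.** We argue by induction on $r$, over all fields of characteristic $2$. Assume Theorem 1 for smaller $r$, and suppose that $\varphi$ over $F$ is a counterexample: $s<Q+i$ and $t<i$. Then, as just computed,
$$Q\ge i\ge2,\qquad s=Q+i-2t\ge Q-i+2\ge2,\qquad x\ge1. \tag{2}$$

## 2. The bound (HT) along the tower of function fields

The natural first attempt is to apply (HT) not only to $\varphi$ but to everything that $\varphi$ becomes over successive function fields.

Let $\psi$ be anisotropic of type $(\rho,s)$ with $\rho\ge1$ and our $s\ge2$. Over an algebraic closure $\psi$ becomes $\rho\mathbb H\perp\langle1,0,\dots,0\rangle$, and $x_1y_1+\dots+x_\rho y_\rho+z^2$ is irreducible. So the quadric of $\psi$ is geometrically integral. It is also generically smooth, and therefore its function field is a regular extension, over which $\psi_{ql}$ stays anisotropic by Lemma 2. So $\mathfrak i_1(\psi)$ is a Witt index and $\mathfrak i_1(\psi)\le\rho$.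

**Definition (tower).** Put $E_0=F$, $\varphi_0=\varphi$, and $E_{k+1}=E_k(X_{\varphi_k})$, where $\varphi_{E_k}\simeq A_k\mathbb H\perp\varphi_k$ with $\varphi_k$ anisotropic of type $(r-A_k,s)$. The tower stops when $A_k=r$:
$$0=A_0<A_1=i<A_2<\dots<A_M=r .$$
For $k<M$ we have $\mathfrak i_1(\varphi_k)=A_{k+1}-A_k$. Put
$$N_k=\mathrm{Izhdim}(\varphi_k)=2(r-A_k)+s-(A_{k+1}-A_k)=N+i-A_k-A_{k+1}>0,\qquad N_0=N.$$
We call the integers $b$ with $A_k\le b<A_{k+1}$ the $k$-th shell. By Lemma 2, $\varphi_{ql}$ is anisotropic over every $E_k$.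

Try this on type $(3,2)$ with $i=2$. The only possible tower is $0<2<3$. Here $N_0=6$ and (HT) asks $2\le2$. Next, $\varphi_1$ has type $(1,2)$ and $\mathfrak i_1=1$, with $N_1=3$, and (HT) asks $1\le1$. Both hold, so (HT) applied along the whole tower does not exclude this form. One needs information linking the shells to one another.

The plan is as follows. A maximal linear subspace of $X$ over its own generic point spreads out to a cycle $\Pi$ on $X\times X$. We read off from $\Pi$ parities $m_b$ and $m_b'$ for $0\le b<r$. Geometry gives symmetries of these numbers inside each shell. Steenrod operations on an auxiliary smooth quadric relate the numbers at multiples of $Q$ lying in different shells.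

## 3. Parity of degrees

**Chow groups.** $\mathrm{CH}$ is the Chow group, $\mathrm{Ch}=\mathrm{CH}/2$, and $h=c_1(\mathcal O(1))$. On a product, $h^a\times h^b$ acts by Chern classes of the factors. For $\alpha\in\mathrm{CH}_j$ of a projective scheme, $\deg\alpha:=\deg(h^j\cap\alpha)$. The superscript $t$ on a cycle on a product means transposition of factors.

**Gysin maps.** We use the refined Gysin maps of Fulton, *Intersection Theory*, Ch. 6. They commute with proper push-forward, flat pull-back, Chern classes and each other. They are functorial for lci morphisms and supported on the preimage. Everything is compatible with extension of the base field. A morphism $f:Z\to U$ of smooth schemes is lci, being the graph $Z\to Z\times U$ (a regular embedding) followed by a smooth projection. If $\delta:U\to U\times U$ is the diagonal of a smooth $U$, then $(\delta\times1)^!([U]\times\alpha)=\alpha$ for $\alpha\in\mathrm{CH}(U\times Y)$, because the diagonal followed by the projection is the identity. If $\iota$ is a linear subspace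 of codimension $c$ in projective space, then $\iota_*\iota^!\alpha=h^c\cap\alpha$.

**Lemma 5 (Springer).** An anisotropic form $\varphi$ over $F$ stays anisotropic over every extension of odd degree. Consequently every closed point of a scheme mapping to an anisotropic quadric has even degree.

*Proof.* Let $n>1$ be the minimal odd degree of an extension $E/F$ with $\varphi_E$ isotropic. An odd degree extension in characteristic $2$ is separable, so $E=F[X]/(f)$ with $\deg f=n$. An isotropic vector gives polynomials $v(X)$ of degree at most $n-1$, not all zero, with $\varphi(v(X))=fg$. Dividing by the gcd of the entries, which is prime to $f$, we may take the entries coprime. The leading coefficient vector of $v$ is nonzero and $\varphi$ is anisotropic over $F$, so $\varphi(v(X))$ has even degree $\le2n-2$. So $g$ has odd degree $\le n-2$ and has an irreducible factor $g_1$ of odd degree. The entries of $v$ are not all divisible by $g_1$, hence $\varphi$ is isotropic over $F[X]/(g_1)$, of odd degree less than $n$. This contradicts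 minimality, or anisotropy over $F$ if $\deg g_1=1$. If a closed point $y$ of a scheme maps to an anisotropic quadric, that quadric has a point over the residue field of $y$, whose degree is therefore even. $\square$

**Lemma 6.** If a form $\chi$ over $L$ satisfies $\chi\simeq A\mathbb H\perp\psi$ with $\psi$ anisotropic, and $j\ge A$, then every class in $\mathrm{CH}_j(X_\chi)$ has even degree.

*Proof.* Let $p_l,q_l$ $(l\le A)$ be hyperbolic coordinates. Over $L(\lambda_1,\dots,\lambda_A)$ intersect the class with the hyperplanes $q_l=\lambda_lp_l$. The degree does not change, and the result is supported on the quadric of $\langle\lambda_1,\dots,\lambda_A\rangle\perp\psi$. That form is anisotropic: if $\sigma$ is anisotropic over $k$, then in $\sigma(v)+\lambda p^2=0$ over $k(\lambda)$, with polynomial entries not all zero, a nonzero $\sigma(v)$ has even degree and a nonzero $\lambda p^2$ has odd degree, so they cannot cancel. Add the $\lambda_l$ one at a time and apply Lemma 5. $\square$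

**Degrees on the smooth locus.** Let $V_\varphi$ be the space of $\varphi$, $D=\dim X=2r+s-2=N+i-2$, and $\Sigma=X\cap\mathbb P(\mathrm{rad})$. The differential of $\varphi$ at $v$ is $\mathfrak b(v,\cdot)$, so $\Sigma$ is exactly the non-smooth locus. Put $U=X\setminus\Sigma$. Suppose $\varphi_{ql}$ is anisotropic over $L$, and let $Y$ be proper over $L$. A $0$-cycle class on $U_L\times Y$ or $U_L\times U_L\times Y$ has a well-defined degree modulo $2$: extend it to $X_L\times Y$, resp. $X_L\times X_L\times Y$. Two extensions differ by a cycle whose points map to $\Sigma_L$, an anisotropic quadric, and such points have even degree by Lemma 5. The same convention is used for other forms in place of $\varphi$.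

## 4. The numbers $m_b$ and linear subspaces of $X$

**Definition.** For $\Pi\in\mathrm{CH}_{D+i-1}(X\times X)$ and $0\le b\le r-1$ put
$$m_b=\tfrac12\deg\big((h^{D-b}\times h^{b+i-1})\Pi\big),\qquad m_b'=\tfrac12\deg\big((h^{b+i-1}\times h^{D-b})\Pi\big).$$
By Lemma 5 these are integers, and $m_b'(\Pi)=m_b(\Pi^t)$.

As an example, drop the standing hypothesis for a moment and let $i=1$. Then the diagonal $\Pi=[\Delta_X]$ is allowed, and $m_b=m_b'=\frac12\deg(h^D\cap[X])=1$ for all $b$.

Where $X$ contains a linear subspace $l$ of dimension $b$, the class $h^{D-b}$ behaves like $2[l]$, and one hopes that $m_b$ is the degree obtained from $l$ without the factor $\frac12$. As $X$ is singular, one must make sure that everything happens in $U$. For a morphism $f:Z\to U_L$ with $Z$ smooth and proper, $(f\times1)^!\Pi\in\mathrm{CH}(Z\times X_L)$ is defined. For a linear subspace $l\subset U_L$, write $(l\times h^j)\cdot\Pi$ for $1\times h^j$ capped with this class for $Z=l$.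

**Lemma 7.** Let $L/F$ be such that $\varphi_{ql}$ is anisotropic over $L$. Let $W\subset (V_\varphi)_L$ be totally isotropic of dimension $b+1$ with $W\cap\mathrm{rad}=0$, and $l=\mathbb P(W)\subset U_L$. Then $\deg\big((l\times h^{b+i-1})\cdot\Pi\big)=m_b$ for every $\Pi\in\mathrm{CH}_{D+i-1}(X\times X)$.

*Proof.* **Step 1: write $h^{D-b}$ as a sum of two linear subspaces.** Let $W=W_0\oplus Lw$. Since $W$ injects into $(V_\varphi)_L/\mathrm{rad}$, where $\mathfrak b$ is nondegenerate, there is $v$ with $\mathfrak b(v,W_0)=0$ and $\mathfrak b(v,w)=1$. Replace $v$ by $v+\varphi(v)w$. The pairings do not change, and $\varphi(v+\varphi(v)w)=\varphi(v)+\varphi(v)=0$. On $W\oplus Lv$ we now have $\varphi(w_0+\lambda w+\mu v)=\lambda\mu$. Let $\Lambda=\mathbb P(W\oplus Lv)$, of dimension $b+1$ and codimension $D-b$ in $\mathbb P((V_\varphi)_L)$, and let $\iota$ be its inclusion. Then $X\cap\Lambda$ has the right dimension $b$. As $X$ is Cohen–Macaulay, $\iota^![X]=[l]+[l^*]$ with $l^*=\mathbb P(W_0\oplus Lv)$.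

Moreover $(W\oplus Lv)\cap\mathrm{rad}=0$: if $w_0+\lambda w+\mu v\in\mathrm{rad}$, pairing with $w$ and $v$ gives $\mu=\lambda=0$, and then $w_0\in W\cap\mathrm{rad}=0$. So $X\cap\Lambda\subset U$.

**Step 2: transfer this to $\Pi$.** Let $\delta_U$ be the diagonal of $U$. By commutativity of Gysin maps, in $\mathrm{CH}((l\cup l^*)\times X)$,
$$\iota^!\Pi=\iota^!(\delta_U\times1)^!\big([U]\times\Pi|_{U\times X}\big)=(\delta_U\times1)^!\big(([l]+[l^*])\times\Pi|_{U\times X}\big).$$
Here $\iota^!$ is taken for the first factor. The class $(\delta_U\times1)^!([l]\times\Pi|_{U\times X})$ is the pull-back of $\Pi$ along $l\subset U$, because the graph of $l\to U$ is the base change of $\delta_U$ and has the same codimension. Capping with $1\times h^{b+i-1}$ and taking degrees gives, as integers,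
$$2m_b=\deg\big((l\times h^{b+i-1})\cdot\Pi\big)+\deg\big((l^*\times h^{b+i-1})\cdot\Pi\big).$$

**Step 3: the two summands are equal.** We move $l$ to $l^*$ along a rational curve; this uses the radical. Take $e\in\mathrm{rad}$ with $\varphi(e)=c\ne0$ (possible since $s\ge1$). The conic $C:\lambda\mu+c\nu^2=0$ in $\mathbb P\langle w,v,e\rangle$ is smooth: its gradient $(\mu,\lambda,0)$ vanishes only at $[0:0:1]\notin C$. It has rational points, so $C\cong\mathbb P^1$. For $y\in C$ the subspace $\mathbb P(W_0+y)$ has dimension $b$ and lies in $X$, because $\varphi(y)=0$ and $\mathfrak b(W_0,y)=0$. It avoids $\Sigma$: if $w_0+\alpha(\lambda w+\mu v+\nu e)\in\mathrm{rad}$, pairing with $w$ and $v$ gives $\alpha\mu=\alpha\lambda=0$. If $\alpha\ne0$, then $\lambda=\mu=0$, so $c\nu^2=0$ and $\nu=0$, which is impossible. If $\alpha=0$, then $w_0\in W\cap\mathrm{rad}=0$.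

These subspaces form a $\mathbb P^b$-bundle $\mathcal W\to C$ with a map $f:\mathcal W\to U$. The class $(1\times h^{b+i-1})(f\times1)^!\Pi$ has dimension $(D+i-1)+(b+1-D)-(b+i-1)=1$. Its push-forward to $C$ is $n[C]$ for some $n\in\mathbb Z$. By functoriality its restriction to the fibre over any rational point of $C$ has degree $n$. The fibres over $w$ and $v$ are $l$ and $l^*$. So both summands equal $n$, and $m_b=n$. $\square$

## 5. A parity symmetry and the cycle $\Pi$

We need a good $\Pi$, and we need to know how it behaves under transposition. This is required for all the $\varphi_k$, so let $\psi$ be anisotropic over $K$ of type $(\rho,s)$ with $\rho\ge1$, $s\ge2$. Put $P=X_\psi$, $d'=\dim P=2\rho+s-2$, $k'=\mathfrak i_1(\psi)\le\rho$.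

**Definition.** For $\beta\in\mathrm{CH}_{d'+k'-1}(P\times P)$ define $\mu(\beta)\in\mathbb Z$ by $\mathrm{pr}_{1*}\big((1\times h^{k'-1})\beta\big)=\mu(\beta)[P]$. Equivalently, $\mu(\beta)$ is the degree of the restriction of $\beta$ to the generic fibre $P_{K(P)}$ of the first projection.

For example, $\beta=[P]\times (h^{d'-k'+1}\cap[P])$ has $\mu(\beta)=\deg(h^{d'}\cap[P])=2$, while $\mu(\beta^t)=0$, since the push-forward in question is capped with a power $h^{k'-1}$, $k'-1<d'$, of $[P]$. So equality fails in general, but the parities agree.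

**Lemma 8.** $\mu(\beta)\equiv\mu(\beta^t)\pmod2$ for all $\beta\in\mathrm{CH}_{d'+k'-1}(P\times P)$.

*Proof.* **Step 1: a third number that vanishes over $K$.** Let $U_P$ be the smooth locus of $P$ and $\delta$ its diagonal. Over an extension of $K$ over which $\psi_{ql}$ is anisotropic define
$$\tau(\beta)=\deg\big(\delta^!(\beta|_{U_P\times U_P})\big)\in\mathbb Z/2,$$
where $\delta^!(\beta|_{U_P\times U_P})\in\mathrm{CH}_{k'-1}(U_P)$ is extended to $P$ and capped with $h^{k'-1}$. The ambiguity is a $0$-cycle on the non-smooth locus, of even degree. Over $K$ we have $\tau(\beta)=0$, since $P$ is anisotropic. Let $L=K(P)$, over which $\psi_{ql}$ stays anisotropic. All three numbers are compatible with extension to $L$. So it suffices to prove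
$$\tau(\beta)=\mu(\beta)+\mu(\beta^t)\ \text{ in }\mathbb Z/2\quad\text{for all }\beta\text{ over }L. \tag{3}$$

**Step 2: generators over $L$.** Write $\psi_L\simeq k'\mathbb H\perp\psi'$ with $\psi'$ anisotropic on $V'$, in coordinates $\sum p_lq_l+\psi'$. Let $T$, $T^-$ be the spans of the first, resp. second, hyperbolic basis vectors, so $p_l$ are coordinates on $T$ and $q_l$ on $T^-$. Put $P'=X_{\psi'}$, $C=P\cap\mathbb P(T\oplus V')$, $C^-=P\cap\mathbb P(T^-\oplus V')$; then $C\cap C^-=P'$. Let
$$\mathcal E=\{(x',y):x'\in P',\ y\in\mathbb P(T+x')\},\qquad f:\mathcal E\to P',\quad g:\mathcal E\to C .$$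
Here $f$ is a $\mathbb P^{k'}$-bundle and $g$ is an isomorphism over $C\setminus\mathbb P(T)$. We claim that for every $L$-scheme $Y$ of finite type, $\mathrm{CH}(P\times Y)$ is generated by
$$h^a\times y\ (0\le a<k'),\qquad l_j\times y\ (0\le j<k'),\qquad (g\times1)_*(f\times1)^*\mathrm{CH}(P'\times Y),$$
with $y\in\mathrm{CH}(Y)$ and $l_j\subset\mathbb P(T)$ linear of dimension $j$. Use the localization sequences for $\mathbb P(T)\subset C\subset P$.

The complement $P\setminus C=\{q\ne0\}$ maps to $\mathbb P(T^-)\cong\mathbb P^{k'-1}$ by $q$. Where a coordinate $q_l$ is invertible, $\sum p_jq_j+\psi'=0$ can be solved for $p_l$, so this is an affine bundle, and the hyperplane class pulls back to $h$. Hence the $h^a\times y$ generate modulo classes from $C\times Y$. Next, $C\setminus\mathbb P(T)\to P'$ is an affine bundle, so its Chow group (times $Y$) is the pull-back of $\mathrm{CH}(P'\times Y)$, and $(g\times1)_*(f\times1)^*$ restricts to this pull-back. What remains comes from $\mathbb P(T)\times Y$, that is, from the $l_j\times y$.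

Apply this to the first factor of $P\times P$ with $T$. Then apply the same statement with $T^-$ (and data $l_j^-,f^-,g^-$) to the second factor of $\mathrm{CH}(P'\times P)$. Since $(g\times1)_*(f\times1)^*(z\times y)=(g_*f^*z)\times y$, we find that $\mathrm{CH}_{d'+k'-1}(P_L\times P_L)$ is generated by three kinds of classes:

* (I) $h^a\times y$ with $0\le a<k'$, $y\in\mathrm{CH}_{a+k'-1}(P_L)$, and transposes of such classes;
* (II) $l_j\times y$ and $y\times l_j^-$ with $0\le j<k'$;
* (III) $(g\times g^-)_*(f\times f^-)^*\beta'$, supported on $C\times C^-$.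

In (II), $\dim y=d'+k'-1-j\ge d'$ forces $j=k'-1$ and $y\in\mathbb Z[P]$. So these classes are of type (I) with $a=0$.

**Step 3: check (3) on type (I).** We have $\delta^!(h^a\times y)=h^a\cap y|_{U_P}$, so $\tau=\deg y$ modulo $2$. The number $\mu((h^a\times y)^t)$ could be nonzero only if $a+k'-1=d'$. But $d'=2\rho+s-2>2k'-2\ge a+k'-1$, so it is $0$. If $a=0$, then $\mu([P]\times y)=\deg y$. If $a>0$, then $\mu(h^a\times y)=0$ for dimension reasons, and $\deg y$ is even by Lemma 6, as $\dim y=a+k'-1\ge k'$. In all cases (3) holds. For the transposes use $\tau(\beta^t)=\tau(\beta)$.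

**Step 4: check (3) on type (III).** Here $\mu(\beta)=\mu(\beta^t)=0$, because the push-forwards are supported on $C$, resp. $C^-$, of dimension less than $d'$. The class $\delta^!\beta$ is supported on $U_P\cap C\cap C^-\subset P'$, so it extends to a class on $P'$. This has even degree since $P'$ is anisotropic over $L$. So $\tau(\beta)=0$. $\square$

**The cycle.** Since $\psi_{ql}$ is anisotropic over $K(P)$, there is a totally isotropic $W'\subset\psi_{K(P)}$ of dimension $k'$ with $W'\cap\mathrm{rad}=0$. Let $\Lambda'\subset P\times P$ be the closure of $\mathbb P(W')\subset P_{K(P)}$, the generic fibre of the first projection. Then $\dim\Lambda'=d'+k'-1$ and $\mu([\Lambda'])=1$. Put $\varepsilon=\mu([\Lambda']^t)$, i.e. $\mathrm{pr}_{2*}((h^{k'-1}\times1)[\Lambda'])=\varepsilon[P]$. By Lemma 8, $\varepsilon$ is odd.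

For $\psi=\varphi$ and $K=F$ put $\Pi:=[\Lambda']\in\mathrm{CH}_{D+i-1}(X\times X)$. From now on $m_b,m_b'$ refer to this $\Pi$. Since $\mathrm{pr}_{1*}((1\times h^{i-1})\Pi)=[X]$ and $\mathrm{pr}_{2*}((h^{i-1}\times1)\Pi)$ is an odd multiple of $[X]$, and $\deg(h^D\cap[X])=2$,
$$m_0=1,\qquad m_0'\ \text{ is odd}. \tag{4}$$

## 6. Vanishing at the top of each shell

**Proposition 9.** Let $0\le k<M$. If $A_k\le b<A_{k+1}$ and $b>A_{k+1}-i$, then $m_b$ and $m_b'$ are even.

*Proof.* Over $L=E_{k+1}$ the hyperbolic part $A_{k+1}\mathbb H$ contains a totally isotropic $W$ of dimension $b+1\le A_{k+1}$ with $W\cap\mathrm{rad}=0$. Put $l=\mathbb P(W)$. The push-forward to $X_L$ of $(l\times h^0)\cdot\Pi$ lies in $\mathrm{CH}_{b+i-1}(X_L)$, and by Lemma 7 it has degree $m_b$. Since $b+i-1\ge A_{k+1}$ and $\varphi_{k+1}$ is anisotropic, this is even by Lemma 6. For $m_b'$ use $\Pi^t$. $\square$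

This is where $t<i$ enters. We have $xQ=r-t\le r-1$. If $A_k\le xQ<A_{k+1}$, then $A_{k+1}-i\le r-i<r-t=xQ$. So Proposition 9 gives
$$m_{xQ},\ m_{xQ}'\ \text{ are even.} \tag{5}$$

Together, (4) and (5) say: odd at $0$, even at $xQ$. A relation between the two ends would be a contradiction. Steenrod operations will give one for $x=1$.

## 7. Steenrod operations on a smooth quadric of dimension $2(x+1)Q-2$

**Steenrod operations.** We use the operations in characteristic $2$ from Primozic, *Motivic Steenrod operations in characteristic p*, Forum Math. Sigma 8 (2020). For $Z$ smooth quasi-projective there are additive maps $S^j:\mathrm{Ch}^m(Z)\to\mathrm{Ch}^{m+j}(Z)$, compatible with pull-backs. The total operation $S=\sum S^j$ is multiplicative and $S^0=\mathrm{id}$. For $z\in\mathrm{Ch}^m$ one has $S^m(z)=z^2$ and $S^j(z)=0$ for $j>m$. In particular $S(c_1(\mathcal L))=c_1(\mathcal L)+c_1(\mathcal L)^2$.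

These properties mention only pull-backs. We will push forward from a product of quadrics to one factor, so we need the correction term.

**Lemma 10 (Riemann–Roch).** Let $f:Z\to B$ be projective between smooth quasi-projective varieties and $T_f=T_Z-f^*T_B$. Then $S(f_*z)=f_*(c(-T_f)S(z))$.

*Proof.* The morphism $f$ factors as a closed embedding $Z\to B\times\mathbb P^m$ followed by the projection, and $c(-T_f)$ is multiplicative. So two cases suffice.

**Step 1: zero sections.** Let $N$ be a bundle of rank $n$ on $Z$, $i_0:Z\to\mathbb P(N\oplus1)$ the zero section, $\rho$ the retraction. The universal quotient bundle $E=\rho^*(N\oplus1)/\mathcal O(-1)$ has rank $n$, and the image of the section $1$ is a regular section of $E$ with zero locus $i_0(Z)$; also $E|_Z=N$. So $i_{0*}z=c_n(E)\rho^*z$. By the splitting principle, with $c_n(E)=\prod\xi_j$ and $S(\xi_j)=\xi_j(1+\xi_j)$, we get $S(c_n(E))=c_n(E)c(E)$. Hence $S(i_{0*}z)=c_n(E)c(E)\rho^*S(z)=i_{0*}(c(N)S(z))$.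

**Step 2: closed embeddings, by deformation to Step 1.** Let $i:Z\to B$ be a closed embedding with normal bundle $N$ of rank $n$. Let $\mathcal M=\mathrm{Bl}_{Z\times0}(B\times\mathbb P^1)$, $G:Z\times\mathbb P^1\hookrightarrow\mathcal M$ the strict transform, $\tilde z$ the pull-back of $z$, and
$$\Delta=S(G_*\tilde z)-G_*(c(N_G)S(\tilde z)).$$
The fibre of $\mathcal M$ over $0$ is the Cartier divisor $\mathbb P(N\oplus1)+\mathrm{Bl}_ZB$. The image of $G$ meets $\mathbb P(N\oplus1)$ transversally in the zero section, so there $\Delta$ restricts to $S(i_{0*}z)-i_{0*}(c(N)S(z))=0$. The image of $G$ is disjoint from $\mathrm{Bl}_ZB$, so $\Delta$ restricts to $0$ there too. The fibres over $0$ and $\infty$ are linearly equivalent, so with $k:B\to\mathcal M$ the fibre over $\infty$ we get $k_*k^*\Delta=0$. Pushing forward along $\mathcal M\to B$, whose composition with $k$ is the identity, gives $0=k^*\Delta=S(i_*z)-i_*(c(N)S(z))$. This is the claim, as $-T_i=N$.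

**Step 3: the projection $f:B\times\mathbb P^m\to B$.** It suffices to take $z=yh^j$, $0\le j\le m$. As $c(-T_f)=(1+h)^{-m-1}$,
$$f_*(c(-T_f)S(z))=S(y)\cdot[h^m]\,h^j(1+h)^{j-m-1}.$$
The coefficient is $\binom{-(m-j)-1}{m-j}=\pm\binom{2(m-j)}{m-j}$, which modulo $2$ is $1$ if $j=m$ and $0$ otherwise. This matches $S(f_*z)$. $\square$

**An auxiliary smooth quadric.** Since $X$ is singular, $S$ is not available on $X\times X$. We cut $X$ down and enlarge the result to a smooth quadric whose total Chern class is as sparse as possible. Write $\varphi=\perp_{j\le r}[a_j,b_j]\perp\langle c_1,\dots,c_s\rangle$ and let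
$$\omega=\perp_{j\le xQ+1}[a_j,b_j]\perp\langle a_{xQ+2},\dots,a_r\rangle\perp\langle c_1,\dots,c_{Q-t}\rangle\subset\varphi .$$
This makes sense, as $0\le Q-t\le s=Q+i-2t$ because $t\le i$. We dropped $t-1$ of the $b_j$ and $s-(Q-t)=i-t$ of the $c_j$. So $\omega$ has codimension $i-1$ and type $(xQ+1,Q-1)$. Call its quasilinear entries $e_1,\dots,e_{Q-1}$; there is at least one, since $Q\ge2$. Over $F_1=F(t_1,\dots,t_{Q-1})$ let $\hat\omega\supset\omega$ be obtained by replacing each $\langle e_j\rangle$ by $[e_j,t_j]$. Then $\dim\hat\omega=2(xQ+1)+2(Q-1)=2(x+1)Q$ and $\hat\omega$ has no quasilinear part.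

**Step A: $\hat\omega$ is anisotropic.** We show that if $\sigma\perp\langle e\rangle$ is anisotropic over $k$, so is $\sigma\perp[e,t]$ over $k(t)$ (for a variable $t$), and then replace the $\langle e_j\rangle$ one at a time. Let $\sigma(v)+ey^2+yz+tz^2=0$ with polynomial entries, not all $0$. If $z=0$ or $(v,y)=0$, this is impossible. Otherwise let $m$ be the maximal degree of the entries of $(v,y)$ and $n=\deg z$. Then $\sigma(v)+ey^2$ has degree exactly $2m$, $tz^2$ has degree $2n+1$, and $\deg yz\le m+n$. If $m>n$, then $2m>2n+1$ and $2m>m+n$, so the term of degree $2m$ survives. If $n\ge m$, then $2n+1>2m$ and $2n+1>m+n$, so the term of degree $2n+1$ survives.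

**Step B: the Arf invariant of $\hat\omega$ is nontrivial.** This will exclude extra classes in the middle dimension. The invariant is represented by $e_1t_1+(\text{terms free of }t_1)$, of degree $1$ in $t_1$. With $k=F(t_2,\dots,t_{Q-1})$ and $\wp(f)=f^2+f$: if $f\in k(t_1)$ and $f^2+f\in k[t_1]$, then $f$ is integral over $k[t_1]$, so $f\in k[t_1]$, and $\wp(f)$ has even degree or degree $\le0$. So the element is not in $\wp(F_1)$.

**Step C: the class $\pi$.** Let $\hat X$ be the smooth anisotropic quadric of $\hat\omega$, $\hat D=\dim\hat X=2(x+1)Q-2$. Restrict $\Pi$ to $X_\omega\times X_\omega$ by the Gysin maps of the linear sections, and push forward to $\hat X\times\hat X$. This gives $\pi\in\mathrm{CH}_d(\hat X\times\hat X)$ with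
$$d=D+i-1-2(i-1)=N-1=(2x+1)Q-1,$$
and $\deg((h^a\times h^b)\pi)=\deg((h^{a+i-1}\times h^{b+i-1})\Pi)$ for $a+b=d$. As $d-b+i-1=D-b$,
$$\tfrac12\deg\big((h^{d-b}\times h^b)\pi\big)=m_b,\quad \tfrac12\deg\big((h^b\times h^{d-b})\pi\big)=m_b'\qquad(0\le b\le xQ\le r-1). \tag{6}$$

**Step D: the functional $\Phi$.** By Lemma 5, $\frac12\deg$ is a well-defined map to $\mathbb Z/2$ on $\mathrm{Ch}_0(\hat X\times\hat X)$ and on $\mathrm{Ch}_0(\hat X)$. For $f\in\mathbb F_2[[h_1,h_2]]$ let
$$\Phi(f)=\tfrac12\deg\ \text{of the }0\text{-dimensional part of } f(h\times1,1\times h)\,S(\pi)\ \in\mathbb Z/2 .$$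
It kills monomials of degree greater than $d$. Put $q=2Q$, $y_j=h_j+h_j^2$, $H_j=h_j^q$, $Y_j=H_j+H_j^2$. As $q$ is a power of $2$, $Y_j=y_j^q$. Modulo $2$,
$$c(T_{\hat X})=(1+h)^{\hat D+2}(1+2h)^{-1}=(1+h)^{q(x+1)}=(1+h^q)^{x+1}.$$

**Lemma 11.** For $0\le b\le xQ$ and $a\ge0$:
$$\Phi\big(h_1^a\,y_2^b\,(1+H_2)^{-(x+1)}\big)=\begin{cases}0&\text{if }a+2b<xq,\\ m_b\bmod2&\text{if }a+2b=xq.\end{cases}$$
For $0\le a\le xQ$ and $b\ge0$: $\Phi\big(y_1^a(1+H_1)^{-(x+1)}h_2^b\big)$ is $0$ if $b+2a<xq$, and $m_a'\bmod2$ if $b+2a=xq$.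

*Proof.* **Step 1: rewrite the left side on $\hat X$.** Let $\gamma=\mathrm{pr}_{1*}((1\times h^b)\pi)\in\mathrm{CH}_e(\hat X)$ with $e=d-b$. Its codimension is $J=\hat D-e=Q-1+b\le(x+1)Q-1=\hat D/2$. By Lemma 10 for $\mathrm{pr}_1$ and $S(h^b)=(h+h^2)^b$,
$$S(\gamma)=\mathrm{pr}_{1*}\big((1\times(h+h^2)^bc(T_{\hat X})^{-1})S(\pi)\big).$$
So the expression is $\frac12\deg(h^aS^{e-a}(\gamma))$. It vanishes if $e-a>J$, that is, $d-b-a>Q-1+b$, that is, $a+2b<d-Q+1=xq$. If $a+2b=xq$, then $e-a=J$ and the expression is $\frac12\deg(h^a\gamma^2)$.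

**Step 2: over a separable closure, $\gamma=\mu h^J$ with $\mu\in\mathbb Z$.** There $\hat X$ is split. If $J<\hat D/2$, then $\mathrm{CH}^J=\mathbb Zh^J$. If $J=\hat D/2$, then $\mathrm{CH}^J=\mathbb Zl\oplus\mathbb Zl'$ with $l+l'=h^J$, where $l,l'$ are classes of maximal linear subspaces; two such subspaces meeting in codimension $1$ have classes with sum $h^J$, as one sees by intersecting $\hat X$ with their span. We claim that some Galois automorphism exchanges $l$ and $l'$. Write $\hat\omega=\perp[\alpha_j,\beta_j]$; here $\alpha_j\ne0$. The isotropic lines of the $j$-th plane are spanned by $(z_j,\alpha_j)$ and $(z_j+1,\alpha_j)$, where $z_j^2+z_j=\alpha_j\beta_j$, since $\alpha z^2+z\alpha+\beta\alpha^2=\alpha(z^2+z+\alpha\beta)$. The sum $\sum z_j$ is a root of $z^2+z=\sum\alpha_j\beta_j$, the Arf invariant, so by Step B it is moved by some Galois automorphism. This automorphism exchanges the lines in an odd number of planes. Choosing one line in each plane gives a maximal isotropic subspace, and changing one line exchanges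 $l$ and $l'$. So the automorphism exchanges $l$ and $l'$. As $\gamma$ is defined over $F_1$, it is Galois invariant, hence a multiple of $l+l'=h^J$.

**Step 3: evaluate.** Since $\deg h^{\hat D}=2$, (6) gives $m_b=\frac12\deg(h^e\gamma)=\mu$. As $a+2J=e+J=\hat D$, also $\frac12\deg(h^a\gamma^2)=\mu^2\equiv\mu$. The second half of the lemma is the first half applied to $\pi^t$, with $a$ and $b$ interchanged. $\square$

**The case $x=1$.** Evaluate $\Phi\big(y_2^Q(1+H_1)^{-2}(1+H_2)^{-2}\big)$ in two ways. Terms divisible by $H_j^2$ have degree at least $2q=4Q>d=3Q-1$, so they are killed, and $(1+H_j)^{-2}\equiv1$ modulo $H_j^2$. Dropping $(1+H_1)^{-2}$ leaves $\Phi(y_2^Q(1+H_2)^{-2})=m_Q$, as $2Q=q$. Dropping $(1+H_2)^{-2}$ leaves $\Phi((1+H_1)^{-2}(h_2^Q+h_2^{2Q}))$. Here the first monomial gives $0$ because $Q<q$, and the second gives $m_0'$. So $m_Q\equiv m_0'$. But $m_0'$ is odd by (4) and $m_Q$ is even by (5), a contradiction. So there is no counterexample with $x=1$, and no induction was used. In particular an anisotropic form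 of type $(3,2)$ never has $\mathfrak i_1=2$. It cannot have $\mathfrak i_1=3$ either, by (HT), as $8-3=5$ is odd. So $\mathfrak i_1=1$.

**The case $x=2$: where this stops.** Now $(1+H_j)^{-3}\equiv1+H_j$ modulo $H_j^3$, and terms divisible by $H_j^3$ are killed ($3q=6Q>5Q-1$). The first way gives $\Phi((1+H_1)y_2^Q(1+H_2)^{-3})=0+m_Q$, since $2Q<2q$ and $q+2Q=2q$. The second way gives $\Phi((1+H_1)^{-3}(h_2^Q+h_2^{2Q})(1+h_2^q))=m_0'$, since only the top monomial $h_2^{2q}$ reaches degree $xq=2q$. So again $m_Q\equiv m_0'$, which is odd. But (5) is about $m_{2Q}$, and Proposition 9 says nothing about $m_Q$ unless $Q$ lies near the top of its shell. The relation does not reach the end $xQ$.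

The case $x=3$ shows another defect. There $(1+H_j)^{-4}\equiv1$ modulo $H_j^4$, and both expansions of $\Phi(y_2^Q(1+H_1)^{-4}(1+H_2)^{-4})$ only give $0$, because the degrees $2Q=q$ stay below $3q$. So we need two things: a multiplier that raises the degree to exactly $xq$ for every $x$, and information about the middle of each shell.

## 8. A symmetric multiplier

Lemma 11 can evaluate a polynomial in $h_1$ times a power of $y_2$ times $(1+H_2)^{-(x+1)}$, and the mirror image. We therefore look for a symmetric polynomial $G(Y_1,Y_2)$ such that multiplication by $(1+H)^{-(x+1)}$ turns its partial coefficients into polynomials in $H$ of exactly the right degree.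

In $\mathbb F_2[[H]]$ put $Y=H+H^2=H(1+H)$. Then $\mathbb F_2[[H]]=\mathbb F_2[[Y]]$, and
$$[Y^m]f=[H^m]\,f(H)\,(1+H)^{-m-1}. \tag{7}$$
To see this take $f=Y^j$. The right side is $[H^{m-j}](1+H)^{j-m-1}$. It is $0$ for $j>m$. For $a=m-j\ge0$ it is $\binom{-a-1}{a}=\pm\binom{2a}{a}$, which modulo $2$ is $1$ for $a=0$ and $0$ for $a\ge1$.

**Lemma 12.** Let $n\ge1$ and $n_0=\lfloor(n-1)/2\rfloor$. There is a symmetric polynomial $G(Y_1,Y_2)=\sum_{\alpha,\beta\le n_0}\rho_{\alpha\beta}Y_1^\alpha Y_2^\beta$ over $\mathbb F_2$ such that for each $\beta\le n_0$, with $G_\beta(Y)=\sum_\alpha\rho_{\alpha\beta}Y^\alpha$,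
$$G_\beta(Y)(1+H)^{-(n+1)}\equiv F_\beta(H)\pmod{H^{n+1}},$$
where $F_\beta$ is a monic polynomial of degree $n-1-2\beta$.

For $n=1$ and $n=2$ one has $G=1$, as used above. For $n=3$, $G=1+Y_1+Y_2$ works: modulo $H^4$, $G_0(Y)(1+H)^{-4}\equiv1+Y=1+H+H^2$ has degree $2$, and $G_1(Y)(1+H)^{-4}\equiv1$ has degree $0$.

*Proof.* **Step 1: define $G$.** Let $\rho_{\alpha\beta}$ be the coefficient of $Y_1^\alpha Y_2^\beta$ in the symmetric series
$$R=\frac{(1+H_1)^{n+1}(1+H_2)^{n+1}}{1+H_1+H_2}.$$
By (7) in the second variable, and since $\big((1+H_1)+H_2\big)^{-1}=\sum_lH_2^l(1+H_1)^{-l-1}$ modulo $2$,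
$$[Y_2^\beta]R=(1+H_1)^{n+1}[H_2^\beta]\frac{(1+H_2)^{n-\beta}}{(1+H_1)+H_2}=\sum_{l=0}^{\beta}\binom{n-\beta}{\beta-l}(1+H_1)^{n-l}.$$
Again by (7), $[Y^\alpha](1+H)^m=\binom{m-\alpha-1}{\alpha}$. With $j=\beta-l$ this gives for $\alpha,\beta\le n_0$
$$\rho_{\alpha\beta}=\sum_{j=0}^{\beta}\binom{n-\beta}{j}\binom{n-\beta+j-\alpha-1}{\alpha}. \tag{8}$$
All upper entries are at least $n-\alpha-\beta-1\ge0$. By symmetry of $R$, $\rho_{\alpha\beta}=\rho_{\beta\alpha}$.

**Step 2: a functional that detects degrees.** Polynomials in $H$ of degree $\le n$ have the basis $Y^j$ $(2j\le n)$, $HY^j$ $(2j+1\le n)$. For $\beta\le n_0$ let $\kappa_\beta(f)$ be the coefficient of $HY^\beta$, viewed as a functional on $\mathbb F_2[[H]]/(H^{n+1})$. The substitution $H\mapsto1+H$ fixes $Y$. So if $f=A(Y)+HB(Y)$, then $f(H)+f(1+H)=B(Y)$. Put $t_m=H^m+(1+H)^m$. Then $t_{m+1}=t_m+Yt_{m-1}$, $t_0=0$, $t_1=1$, and by induction (Pascal's rule)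
$$t_m=\sum_{2j\le m-1}\binom{m-1-j}{j}Y^j\qquad(m\ge1).$$
So for $0\le p\le n$:
$$\kappa_\beta(H^p)=0\ (p\le2\beta),\qquad\kappa_\beta(H^{2\beta+1})=1,\qquad\kappa_\beta(H^p)=\binom{p-1-\beta}{\beta}\ \text{ if }p-1-\beta\ge0. \tag{9}$$

**Step 3: $\kappa_\beta$ on powers of $Y$.** For $\alpha\le n_0$, modulo $H^{n+1}$, $Y^{n-\alpha}\equiv\sum_{j\le\alpha}\binom{n-\alpha}{j}H^{n-\alpha+j}$. By (9) and (8),
$$\kappa_\beta(Y^{n-\alpha})=\sum_{j\le\alpha}\binom{n-\alpha}{j}\binom{n-\alpha+j-1-\beta}{\beta}=\rho_{\beta\alpha}=\rho_{\alpha\beta}.$$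
Moreover $\kappa_\beta(Y^j)=0$ for $2j\le n$. Every $j\le n$ satisfies exactly one of $2j\le n$ and $j=n-\alpha$ with $0\le\alpha\le n_0$.

**Step 4: compute the coefficients of $G_\beta(Y)(1+H)^{-n-1}$.** For $0\le p\le n$, by (7),
$$[H^p]\,Y^\alpha(1+H)^{-n-1}=[H^{p-\alpha}](1+H)^{\alpha-n-1}=[Y^{n-\alpha}]H^{n-p}.$$
Hence
$$[H^p]\,G_\beta(Y)(1+H)^{-n-1}=\sum_{\alpha\le n_0}\rho_{\alpha\beta}[Y^{n-\alpha}]H^{n-p}=\kappa_\beta\Big(\sum_{j\le n}\big([Y^j]H^{n-p}\big)Y^j\Big)=\kappa_\beta(H^{n-p}).$$
By (9) this is $0$ if $n-p\le2\beta$, i.e. $p>n-1-2\beta$, and $1$ if $p=n-1-2\beta$. $\square$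

**Proposition 13.** With $n_0=\lfloor(x-1)/2\rfloor$:
$$\sum_{\beta=0}^{n_0}m_{Q(2\beta+1)}\equiv\sum_{\alpha=0}^{n_0}m_{2Q\alpha}'\pmod2 .$$

*Proof.* Take $G$ from Lemma 12 with $n=x$, and expand
$$\Omega=\Phi\big(y_2^Q\,G(Y_1,Y_2)\,(1+H_1)^{-(x+1)}(1+H_2)^{-(x+1)}\big)$$
in two ways. Terms divisible by $H_1^{x+1}$ or $H_2^{x+1}$ have degree at least $q(x+1)>d$ and are killed.

**First expansion.** Write $G=\sum_\beta G_\beta(Y_1)Y_2^\beta$. As $y_2^QY_2^\beta=y_2^{Q(2\beta+1)}$,
$$\Omega=\sum_\beta\Phi\big(F_\beta(H_1)\,y_2^{Q(2\beta+1)}(1+H_2)^{-(x+1)}\big).$$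
Here $b=Q(2\beta+1)\le xQ$. A monomial $H_1^{a'}$ with $a'\le x-1-2\beta$ has $qa'+2b=q(a'+1+2\beta)\le qx$, with equality only for the leading one. By Lemma 11, $\Omega=\sum_\beta m_{Q(2\beta+1)}$.

**Second expansion.** By symmetry $G=\sum_\alpha Y_1^\alpha G_\alpha(Y_2)$, and $y_2^Q=h_2^Q+h_2^{2Q}$ because $Q$ is a power of $2$. So
$$\Omega=\sum_\alpha\Phi\big(y_1^{q\alpha}(1+H_1)^{-(x+1)}\,(h_2^Q+h_2^{2Q})F_\alpha(H_2)\big).$$
Here $q\alpha\le xQ$, and the polynomial in $h_2$ is monic of degree $2Q+q(x-1-2\alpha)=q(x-2\alpha)$. So its monomials $h_2^b$ satisfy $b+2q\alpha\le qx$, with equality only for the leading one. By Lemma 11, $\Omega=\sum_\alpha m_{2Q\alpha}'$. $\square$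

## 9. Reflection inside a shell

Proposition 9 handles the top $i-1$ places of each shell. On the rest of the shell there is a reflection that exchanges $m$ and $m'$.

**Proposition 14.** Let $0\le k<M$ and $A_k\le b\le A_{k+1}-i$. Put $b^\circ=A_k+A_{k+1}-i-b\in[A_k,A_{k+1}-i]$. Then $m_b\equiv m_{b^\circ}'\pmod2$.

*Proof.* Put $K=E_k$, $A=A_k$, $A^+=A_{k+1}$, $\psi=\varphi_k$, $P=X_\psi$, $D'=\dim P=D-2A$, $k'=A^+-A=\mathfrak i_1(\psi)$. Let $\Lambda',W',\varepsilon$ be as in Section 5 for this $\psi$. The idea is to compose $\Lambda'$, $\Pi$ and $\Lambda'^t$ to a class on $P\times P$, and to apply Lemma 8 to it.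

**Step 1: carry $\Lambda'$ from $P$ to $X$.** Let $T\subset (V_\varphi)_K$ be a totally isotropic $A$-dimensional subspace of $A\mathbb H$. Put $\mathcal E=\{(x',y):x'\in P,\ y\in\mathbb P(T+x')\}$, with $f:\mathcal E\to P$ (a $\mathbb P^A$-bundle) and $g:\mathcal E\to X_K$. The map $g$ is birational onto $C=X\cap\mathbb P(T^\perp)$, which is integral (on $T^\perp$ the form is $\psi$ composed with the projection) and a linear section of codimension $A$, so $[C]=h^A\cap[X_K]$. Put
$$\lambda=(1\times g)_*(1\times f)^*[\Lambda']\in\mathrm{CH}_{D'+A^+-1}(P\times X_K).$$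
Over the generic point of the first factor $P$ it restricts to $[\mathbb P(T\oplus W')]$. This subspace lies in $U_{K(P)}$, because $\mathrm{rad}$ lies in the space of $\psi$, so $(T\oplus W')\cap\mathrm{rad}=W'\cap\mathrm{rad}=0$. Moreover
$$\mathrm{pr}_{X*}\big((h^{k'-1}\times1)\lambda\big)=g_*f^*(\varepsilon[P])=\varepsilon[C]=\varepsilon\,h^A\cap[X_K]. \tag{10}$$

**Step 2: compose.** Let $a=A^+-1-b$ and $c=b+i-1-A$. Both lie in $[0,k'-1]$, and
$$A^+-1-a=b,\qquad A^+-1-c=b^\circ,\qquad A+c=b+i-1,\qquad A+a=b^\circ+i-1 .$$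
Put $\lambda_a=(1\times h^a)\lambda$ and $\lambda_c=(1\times h^c)\lambda$, of dimensions $D'+b$ and $D'+b^\circ$. With the regular embedding $\delta_U:U\to U\times U$ put
$$\Theta=(1\times\delta_U\times\delta_U\times1)^!\big(\lambda_a|_{P\times U}\times\Pi|_{U\times U}\times\lambda_c^t|_{U\times P}\big)\in\mathrm{CH}(P\times U\times U\times P).$$
Since $b+b^\circ=2A+k'-i$ and $D=D'+2A$, its dimension is $(D'+b)+(D+i-1)+(D'+b^\circ)-2D=D'+k'-1$. Extend $\Theta$ to $P\times X\times X\times P$ and push forward to $P\times P$. This gives $\beta\in\mathrm{CH}_{D'+k'-1}(P\times P)$. As $\varphi_{ql}$ is anisotropic over $K(P)=E_{k+1}$, another extension changes $\mu(\beta)$ and $\mu(\beta^t)$ only by even numbers.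

**Step 3: $\mu(\beta)\equiv\varepsilon m_b$.** Restrict to the generic point of the first factor, $L=K(P)$. Then $\lambda_a$ becomes $[l]$ with $l\subset\mathbb P(T\oplus W')\subset U_L$ linear of dimension $A^+-1-a=b$. Flat pull-back commutes with Gysin maps, so $\Theta$ restricts to $(\delta_U\times\delta_U\times1)^!([l]\times\Pi\times\lambda_c^t)$. Cap with $h^{k'-1}$ of the last factor $P$ and push forward along this proper factor, which commutes with the Gysin maps. By (10), $\lambda_c^t$ is replaced by $\varepsilon h^{A+c}\cap[U]=\varepsilon h^{b+i-1}\cap[U]$. The second Gysin map, applied to a product with $[U]$, is the identity. The result is the restriction to $l\times U$ of $\varepsilon(l\times h^{b+i-1})\cdot\Pi$, which has degree $\varepsilon m_b$ by Lemma 7.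

**Step 4: $\mu(\beta^t)\equiv\varepsilon m_{b^\circ}'$.** Restrict to the generic point of the last factor. There $\lambda_c^t$ becomes $[l^\circ]$ with $l^\circ\subset U_L$ linear of dimension $A^+-1-c=b^\circ$. Capping with $h^{k'-1}$ of the first factor and pushing it forward replaces $\lambda_a$ by $\varepsilon h^{A+a}\cap[U]=\varepsilon h^{b^\circ+i-1}\cap[U]$. So, by Lemma 7 for $\Pi^t$, $\mu(\beta^t)\equiv\varepsilon\deg\big((l^\circ\times h^{b^\circ+i-1})\cdot\Pi^t\big)=\varepsilon m_{b^\circ}'$.

**Step 5: compare.** By Lemma 8, $\varepsilon m_b\equiv\varepsilon m_{b^\circ}'$, and $\varepsilon$ is odd. $\square$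

## 10. Summing over the shells: proof of Theorem 1

**Step 1: one relation over all multiples of $Q$.** The sums in Proposition 13 cover all odd, resp. even, $z\in[0,x]$, except $z=x$ when $x$ is even; in that case $m_{xQ}'$ is even by (5). Hence
$$\sum_{\substack{0\le z\le x\\ z\text{ odd}}}m_{Qz}+\sum_{\substack{0\le z\le x\\ z\text{ even}}}m_{Qz}'\equiv0\pmod2. \tag{11}$$

**Step 2: split by shells.** Group the $z$ in (11) by the $k$ with $A_k\le Qz<A_{k+1}$. By Proposition 9 only $b=Qz$ in
$$\mathcal B_k=\{b\in Q\mathbb Z:\ A_k\le b\le A_{k+1}-i\}$$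
matter. All of these occur in (11), since $b\le r-i<r-t=xQ$. Let $\mathcal B_k\ne\emptyset$, $w=v_2(N_k)$ and $k'=A_{k+1}-A_k$. For $b\in\mathcal B_k$ we have $b+b^\circ=A_k+A_{k+1}-i=N-N_k$, so
$$b-b^\circ=N_k-(N-2b),\qquad v_2(N-2b)=u,\qquad|b-b^\circ|\le k'-i<k'\le2^w .$$
The middle equality holds because $N$ is an odd multiple of $Q$ and $2b$ is a multiple of $2Q$. The last inequality is (HT) for $\varphi_k$.

**Step 3: the contribution of each shell.**

* If $w<u$, then $v_2(b-b^\circ)=w$, contradicting $|b-b^\circ|<2^w$. So this case does not occur.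
* If $w=u$, then $2^{u+1}\mid b-b^\circ$ and $|b-b^\circ|<2^u$, so $b=b^\circ=(N-N_k)/2$. Thus $\mathcal B_k=\{b_k\}$ is a single point, and $m_{b_k}\equiv m_{b_k}'$ by Proposition 14. The shell contributes $m_{b_k}$ to (11).
* If $w>u$, then $v_2(b-b^\circ)=u$. So $b\mapsto b^\circ$ is an involution of $\mathcal B_k$ that changes the parity of $z=b/Q$. By Proposition 14, over $\mathcal B_k$ we have $\sum_{z\text{ odd}}m_b\equiv\sum_{z\text{ even}}m_b'$. The shell contributes $0$.

**Step 4: conclude by induction.** For $k=0$ we have $A_0=0$, $A_1=i$, $\mathcal B_0=\{0\}$ and $w=u$, and the contribution is $m_0=1$ by (4). Hence some other shell contributes $1$: there is $k$ with $1\le k<M$, $v_2(N_k)=u$ and $\mathcal B_k\ne\emptyset$, so $k'=\mathfrak i_1(\varphi_k)\ge i$. The form $\varphi_k$ is anisotropic of type $(r-A_k,s)$ with $1\le r-A_k<r$. Also $v_2(\mathrm{Izhdim}\,\varphi_k)=u$ and $s<2^u+i\le2^u+k'$. By the induction hypothesis $s\le2^u-k'\le2^u-i$. But $s\ge2^u-i+2$ by (2), a contradiction. This proves Theorem 1. $\blacksquare$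

The mechanism is visible for type $(5,2)$ with $i=2$: here $N=10$, $Q=2$, $x=2$, $t=1$, and the relation is $m_2\equiv m_0'\equiv1$. So $2\in\mathcal B_k$ for some $k$. As $A_1=2$, this is $k=1$, and $A_2\ge4$, that is, $\mathfrak i_1(\varphi_1)\ge2$. Now $\varphi_1$ has type $(3,2)$, and its first index was shown to be $1$ in Section 7.

## 11. Existence of the remaining values, and the bound $s<2^u+\mathfrak i_1$

The standing hypothesis is now dropped. The next theorem says which triples $(r,s,i)$ with $s<2^u+i$ occur, and that the bound on $s$ cannot be relaxed by one.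

**Theorem 15.** Let $r\ge1$, $s\ge0$, $i\ge1$ with $N:=2r+s-i>0$, $u=v_2(N)$, $r=x2^u+t$, $1\le t\le2^u$.

(i) If $i\le t$, there is an anisotropic form of type $(r,s)$ with $\mathfrak i_1=i$ over some field of characteristic $2$.

(ii) If $s<2^u+i$, an anisotropic form of type $(r,s)$ with $\mathfrak i_1=i$ exists over some field of characteristic $2$ if and only if $i\le2^u$ and $r-x2^u\le2^u-s$.

(iii) For all $u\ge0$, $1\le i\le2^u$, $x\ge0$ there is an anisotropic form with $s=2^u+i$, $r=(x+1)2^u$, $\mathfrak i_1=i$, $v_2(\mathrm{Izhdim})=u$. For it the conclusion $r-x2^u\le2^u-s$ of Theorem 1 fails. So the hypothesis $s<2^u+\mathfrak i_1$ cannot be relaxed to $s\le2^u+\mathfrak i_1$.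

*Proof of (i).* If $(r,s)=(1,0)$, then $i=1$ since $N>0$, and any anisotropic $[a,b]$ works. Let $2r+s\ge3$. The idea is to take a form divisible by a $u$-fold bilinear form, whose isotropy comes in blocks of size $2^u$, and to pass to a subform of codimension $2^u-i$.

**Step 1: the big form.** As in Lemma 3, $2t+s-i=N-2x2^u=2^uk$ with $k$ odd, and $k\ge1$ since $2t-i>0$. Put $p=2^u-t\ge0$, $n=t-i\ge0$, and
$$R_0=r+p=(x+1)2^u,\qquad S_0=s-p+n=2^u(k-1)\ge0 .$$
Over the rational function field $F=k_0(a_j,b_j,c_l,d_1,\dots,d_u)$, with $k_0$ of characteristic $2$, put $\psi=\perp_{j\le x+1}[a_j,b_j]\perp\langle c_1,\dots,c_{k-1}\rangle$ and $\varphi=B\otimes\psi$ with the bilinear form $B=\langle1,d_1\rangle\otimes\dots\otimes\langle1,d_u\rangle$. As $d[a,b]\simeq[da,b/d]$, the type of $\varphi$ is $(R_0,S_0)$. It is anisotropic by degree arguments: passing from $\sigma$ to $\sigma\perp\langle a\rangle$ over $k(a)$ was treated in the proof of Lemma 6; from $\sigma\perp\langle a\rangle$ to $\sigma\perp[a,b]$ over $k(b)$ in Step A of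 Section 7; and in $\sigma(v)+d\sigma(w)=0$ over $k(d)$ a nonzero $\sigma(v)$ has even degree and a nonzero $d\sigma(w)$ has odd degree.

**Step 2: if $E/F$ is separable and $\varphi_E$ is isotropic, then $i_W(\varphi_E)\ge2^u$.** For $I\subset\{1,\dots,u\}$ let $d_I=\prod_{l\in I}d_l$. The elements $\sqrt{d_I}$ are linearly independent over $F$, hence over $E$ (Mac Lane). So $K=E(\sqrt{d_1},\dots,\sqrt{d_u})$ is a field of degree $2^u$ over $E$. Write the space of $\varphi_E$ as $\bigoplus_JV_\psi e_J$ with $\varphi(\sum v_Je_J)=\sum d_J\psi(v_J)$. Let $\xi_I=\sqrt{d_I}$ act by $\xi_Ie_J=d_{I\cap J}e_{I\triangle J}$. This is multiplication in $V_\psi\otimes_EK$ with $e_J=\sqrt{d_J}$, so it is a $K$-vector space structure. Since $d_{I\triangle J}d_{I\cap J}^2=d_Id_J$, we have $\varphi(\xi_Iv)=d_I\varphi(v)$. For $I\ne\emptyset$ the $J$-component of $\xi_Iv$ is $d_{I\setminus J}v_{I\triangle J}$, so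
$$\mathfrak b(v,\xi_Iv)=\sum_Jd_{I\cup J}\,\mathfrak b_\psi(v_{I\triangle J},v_J)=0,$$
because the terms for $J$ and $I\triangle J\neq J$ coincide. For $I\ne I'$, $\xi_{I'}v$ is a scalar multiple of $\xi_{I\triangle I'}\xi_Iv$, so $\mathfrak b(\xi_Iv,\xi_{I'}v)=0$ too. So if $\varphi(v)=0$ with $v\ne0$, then $Kv$ is totally isotropic of dimension $2^u$ over $E$. By Lemma 2, $v\notin\mathrm{rad}$. As $\mathrm{rad}$ is $K$-stable, $Kv\cap\mathrm{rad}=0$.

**Step 3: a field where the index is exactly $2^u$.** Let $F'=F(z)$ with $z^2+z=a_1b_1$. There $[a_1,b_1]\simeq\mathbb H$, so $\varphi_{F'}\simeq2^u\mathbb H\perp B\otimes\psi'$ with $\psi'$ the rest of $\psi$. Since $b_1=(z^2+z)/a_1$, $F'=F_0(a_1,z)$ is purely transcendental over the field $F_0$ generated over $k_0$ by the other variables, over which $B\otimes\psi'$ is defined and anisotropic. So $B\otimes\psi'$ is anisotropic over $F'$, and $i_W(\varphi_{F'})=2^u$.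

**Step 4: the subform.** Write $\varphi=\perp_{j\le R_0}[\alpha_j,\beta_j]\perp\langle\gamma_1,\dots,\gamma_{S_0}\rangle$. Delete the second basis vector in $p$ of the planes (possible, as $p<2^u\le R_0$), and then $n$ of the resulting $S_0+p$ quasilinear entries (possible, as $S_0+p-n=s\ge0$). This gives an anisotropic $\varphi'\subset\varphi$ of type $(r,s)$ and codimension $p+n=2^u-i<2^u$. Let $j=\mathfrak i_1(\varphi')$.

**Step 5: $j\ge i$.** The field $E=F(\varphi')$ is separable over $F$ and $\varphi_E$ is isotropic. By Step 2 there is a totally isotropic subspace of dimension $2^u$ of $\varphi_E$. Intersecting it with the space of $\varphi'$ gives a totally isotropic subspace of $\varphi'_E$ of dimension at least $i$, which meets $\mathrm{rad}\,\varphi'$ trivially by Lemma 2.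

**Step 6: $j\le2^u$.** As $\varphi'$ has codimension less than $2^u$, $\varphi'_{F'}$ is isotropic by Step 3. The isotropic vector is not in $\mathrm{rad}\,\varphi'$, by Lemma 2 for the separable extension $F'/F$. So $\varphi'_{F'}\simeq\mathbb H\perp\varphi''$, where $\varphi''$ is a nonzero form because $\dim\varphi'\ge3$ and $\varphi'_{ql}$ is anisotropic over $F'$. The equation $x_1y_1=\varphi''$ can be solved for $x_1$, so $F'(X_{\varphi'})/F'$ is purely transcendental. Also $F(\varphi')\subset F'(X_{\varphi'})$. As $\varphi_{ql}$ stays anisotropic over $F(\varphi')$,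
$$j\le i_W(\varphi_{F(\varphi')})\le i_W(\varphi_{F'(X_{\varphi'})})=i_W(\varphi_{F'})=2^u .$$

**Step 7: $j=i$.** Let $e=j-i$, so $0\le e<2^u$ and $\mathrm{Izhdim}(\varphi')=N-e$. If $e>0$, then $v_2(N-e)=v_2(e)$, and (HT) gives $j\le2^{v_2(e)}\le e=j-i<j$, a contradiction.

*Proof of (ii).* Necessity is (HT) together with Theorem 1. Conversely let $s<2^u+i$, $i\le2^u$ and $r-x2^u\le2^u-s$. The computation in Lemma 3 gives (1). So $r-x2^u\le2^u-s$ means $t\ge i$, and (i) applies.

*Proof of (iii).* Here $t=2^u\ge i$ and $2r+s-i=2^u(2x+3)$, so its $2$-adic valuation is $u$; apply (i). As $s>2^u$, the inequality $r-x2^u\le2^u-s$ is impossible. $\blacksquare$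

The case $t<\mathfrak i_1$ with $s\ge2^u+\mathfrak i_1$ lies outside Theorem 1 and is not decided here.
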